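# Torsion free maximal Abelian subgroups of $\mathbb S/\mathbb F$ of size $\aleph_1$

## 1. A line, two lines, a plane

Relabel the natural numbers as $\mathbb Z$ and let $\sigma(x)=x+1$. Which permutations $\pi$ of $\mathbb Z$ commute with $\sigma$ up to finitely many errors?

If $\pi(x+1)=\pi(x)+1$ for all $x$ with $|x|\ge R$, then there are integers $c^+,c^-$ with $\pi(x)=x+c^+$ for $x\ge R$ and $\pi(x)=x+c^-$ for $x\le -R$. Now count. The two tails are mapped onto $[R+c^+,\infty)$ and $(-\infty,-R+c^-]$. The remaining $2R-1$ points $-R<x<R$ must be mapped bijectively onto the remaining targets $-R+c^-<y<R+c^+$, of which there are $2R-1+c^+-c^-$. So $c^+=c^-=c$, and $\pi$ agrees with $\sigma^c$ off a finite set. Up to finite errors, the powers of $\sigma$ are the only permutations commuting with $\sigma$.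

Now take two lines $\mathbb Z\times\{1,2\}$, with $\sigma_i$ shifting line $i$ by one and fixing the other line. Suppose $\pi$ commutes with $\sigma_1$ and $\sigma_2$ up to finitely many errors. The permutation $\pi\sigma_i\pi^{-1}$ moves exactly the points of $\pi(\text{line }i)$, and it agrees with $\sigma_i$ off a finite set, so $\pi(\text{line }i)$ and line $i$ differ by finitely many points. As before, $\pi$ acts far out on line $i$ as translation by $c_i^+$ on the positive side and by $c_i^-$ on the negative side. This time the count gives only
$$(c_1^+-c_1^-)+(c_2^+-c_2^-)=0 .$$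
The lines can exchange points. Define
$$\tau(x,1)=\begin{cases}(x+1,1)&x\ge0\\(x,1)&x<0\end{cases}\qquad \tau(x,2)=\begin{cases}(x,2)&x>0\\(0,1)&x=0\\(x+1,2)&x<0.\end{cases}$$
This is a permutation: the point $(0,1)$, missed by line 1, is the image of $(0,2)$, and the negative half of line 2 fills $(0,2)$. It commutes with $\sigma_1,\sigma_2$ up to finitely many errors, and it is not of the form $\sigma_1^i\sigma_2^j$ up to finitely many errors, because $c_1^+=1\neq0=c_1^-$.

A line has two ends, and the two ends can behave differently. A plane has only one. Let $\alpha(m,n)=(m,n+1)$ and $\beta(m,n)=(m+1,n)$ on $\mathbb Z^2$, and let $\pi$ commute with both up to finitely many errors. Outside some box $[-r,r]^2$ there are no errors, so there the displacement $\pi(x)-x$ takes the same value at any two grid neighbors. The outside of the box is connected in the grid. So $\pi(x)-x$ is constant there, and $\pi$ agrees with some $\alpha^f\beta^g$ off a finite set.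

So in the group of permutations modulo finite errors, $\alpha$ and $\beta$ generate a copy of $\mathbb Z^2$ which is its own centralizer: it is Abelian, has no elements of finite order, and cannot be enlarged to a bigger Abelian group. It is countable. The topic of these notes is such groups of size $\aleph_1$.

## 2. Size $\aleph_1$ below the almost disjointness number

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $\mathbb S$ is the group of all permutations of $\mathbb N$, $\operatorname{supp}(\pi)=\{n:\pi(n)\ne n\}$, and $\mathbb F$ is the normal subgroup of $\mathbb S$ of permutations with finite support. We study $\mathbb S/\mathbb F$, whose elements are the classes $\pi\mathbb F$.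

Write $A\subseteq^*B$ if $A\setminus B$ is finite and $A=^*B$ if $A\triangle B$ is finite. For functions, "$p=^*q$ on $X$" means that for all but finitely many $x\in X$, $p(x)$ and $q(x)$ are both defined and equal; with no set named, $X=\mathbb N$. Thus $p\mathbb F=q\mathbb F$ iff $p=^*q$, and $p,q$ commute mod $\mathbb F$ iff $pq=^*qp$. A permutation of $Y\subseteq\mathbb N$ is extended to $\mathbb N$ by the identity when needed.

A group is torsion free if it has no nontrivial elements of finite order. (In $\mathbb S/\mathbb F$ the class of a product of infinitely many disjoint transpositions has order 2.) A maximal Abelian subgroup of $G$ is an Abelian subgroup not properly contained in any Abelian subgroup of $G$. If $H$ is maximal Abelian and $x\in G$ commutes with every element of $H$, then $H$ and $x$ generate an Abelian group, so $x\in H$. The phrase "maximal, Abelian, torsion free subgroup" means a torsion free subgroup that is maximal among all Abelian subgroups, not merely among the torsion free ones.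

Two infinite subsets of $\mathbb N$ are almost disjoint if their intersection is finite, and $\mathfrak a$ is the least cardinality of an infinite maximal almost disjoint family of infinite subsets of $\mathbb N$. The question comes from Saharon Shelah and Juris Stepráns, "Possible Cardinalities of Maximal Abelian Subgroups of Quotients of Permutation Groups of the Integers", arXiv:math/0212233 (2002): is it consistent with ZFC that there is a maximal, Abelian, torsion free subgroup of $\mathbb S/\mathbb F$ of size $\aleph_1$ while $\aleph_1<\mathfrak a$? The answer is yes.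

We need three more notions. An infinite $Y$ is a pseudointersection of a family if $Y\subseteq^*X$ for every member $X$. For instance, the multiples of $n!$ form a decreasing sequence of sets as $n$ grows, and $\{n!:n\in\mathbb N\}$ is a pseudointersection. In general, a countable family all of whose finite intersections are infinite has one: enumerate it as $X_0,X_1,\dots$ and pick distinct $d_n\in X_0\cap\dots\cap X_n$.

**Definition (tower).** An $\omega_1$-tower is a sequence $\langle Y_\xi:\xi<\omega_1\rangle$ of infinite subsets of $\mathbb N$ with $Y_\eta\subseteq^*Y_\xi$ for $\xi<\eta$ and with no infinite pseudointersection. Its existence is expressed by $\mathfrak t=\aleph_1$. By the preceding remark no such sequence of length $\omega$ exists.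

**Definition ($\mathfrak b$ and $\mathfrak p$).** The unbounding number $\mathfrak b$ is the least size of a family of functions $\mathbb N\to\mathbb N$ that no single function eventually dominates. The cardinal $\mathfrak p$ is the least size of a family of infinite sets, all of whose finite intersections are infinite, without infinite pseudointersection.

We have $\aleph_1\le\mathfrak p\le\mathfrak c$. The first inequality was just shown. For the second, take a nonprincipal ultrafilter $\mathcal U$. If it had an infinite pseudointersection $Y$, split $Y$ into infinite halves $Y_0,Y_1$. One of $Y_0$, $\mathbb N\setminus Y_0$ is in $\mathcal U$, and neither almost contains $Y$.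

**Theorem A (ZFC).** If there is an $\omega_1$-tower (i.e. $\mathfrak t=\aleph_1$), there is a torsion free maximal Abelian subgroup of $\mathbb S/\mathbb F$ of size $\aleph_1$.

**Theorem B.** If ZFC is consistent, so is ZFC + "there is a maximal, Abelian, torsion free subgroup of $\mathbb S/\mathbb F$ of size $\aleph_1$ and $\aleph_1<\mathfrak a$".

**Theorem C (ZFC).** Every uncountable torsion free maximal Abelian subgroup of $\mathbb S/\mathbb F$ has size at least $\mathfrak p$. Hence one of size $\aleph_1$ exists if and only if $\mathfrak p=\aleph_1$.

Theorem B answers the question and is deduced from Theorem A in Section 5. Theorem C is a complement, not needed for B, and is proved in Section 11.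

## 3. Planes along an almost disjoint family

We first isolate four small tools; they will be used throughout.

**Lemma 1 (commutation test).** Let $p,q\in\mathbb S$, $\operatorname{supp}(q)\subseteq Y$, $p(Y)=^*Y$, and $pq=^*qp$ on $Y$. Then $pq=^*qp$. In particular, permutations with almost disjoint supports commute mod $\mathbb F$.

*Proof.* Let $x\notin Y$. Then $pq(x)=p(x)$. Since $p^{-1}(Y)=^*Y$, for all but finitely many such $x$ we have $p(x)\notin Y$, hence $qp(x)=p(x)$. For the last sentence take $Y=\operatorname{supp}(q)$: then $p=^*\mathrm{id}$ on $Y$, so $p(Y)=^*Y$ and $pq=^*q=^*qp$ on $Y$. $\square$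

By a *plane* we mean an infinite $W\subseteq\mathbb N$ with a fixed bijection $(m,n)\mapsto\langle m,n\rangle$ from $\mathbb Z^2$ onto $W$. Its shifts $\alpha,\beta\in\mathbb S$ are the identity off $W$ and
$$\alpha\langle m,n\rangle=\langle m,n+1\rangle,\qquad\beta\langle m,n\rangle=\langle m+1,n\rangle .$$

**Lemma 2 (one plane).** If $\pi\in\mathbb S$ commutes mod $\mathbb F$ with both shifts $\alpha,\beta$ of a plane $W$, then $\pi(W)=^*W$, and there are unique $f,g\in\mathbb Z$ with $\pi=^*\alpha^f\beta^g$ on $W$.

*Proof.* The support of $\pi\beta\pi^{-1}$ is $\pi(\operatorname{supp}\beta)=\pi(W)$, and $\pi\beta\pi^{-1}=^*\beta$. Permutations equal up to $=^*$ have supports equal up to $=^*$, so $\pi(W)=^*W$. Identify $W$ with $\mathbb Z^2$. There is a box $B=[-r,r]^2$ such that every $x\in\mathbb Z^2\setminus B$ satisfies $\pi(x)\in W$, $\pi\alpha x=\alpha\pi x$ and $\pi\beta x=\beta\pi x$. If $x$ and $x+(0,1)$ are both outside $B$, then $\pi(x+(0,1))=\pi\alpha x=\alpha\pi x=\pi(x)+(0,1)$, so the displacement $\pi(x)-x$ is the same at both points; likewise for $x$ and $x+(1,0)$ by means of $\beta$. Since $\mathbb Z^2\setminus B$ is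 connected in the grid, the displacement is a constant $(g,f)$ there. Uniqueness holds because $\alpha^f\beta^g$ and $\alpha^{f'}\beta^{g'}$ differ at every point of $W$ unless $(f,g)=(f',g')$. $\square$

**Lemma 3 (centralizers).** Let $W_i$ $(i\in I)$ be planes with shifts $\alpha_i,\beta_i$. Let $H_0\le\mathbb S/\mathbb F$ be an Abelian group containing all classes $\alpha_i\mathbb F,\beta_i\mathbb F$, and let $H$ be the centralizer of $H_0$ in $\mathbb S/\mathbb F$. Sending $\pi\mathbb F\in H$ to the pair $(f,g)$ with $\pi=^*\alpha_i^{f(i)}\beta_i^{g(i)}$ on $W_i$ for all $i$ defines a homomorphism $\Phi:H\to\mathbb Z^I\times\mathbb Z^I$. Its kernel consists of the classes $\pi\mathbb F\in H$ with $\operatorname{supp}(\pi)\cap W_i$ finite for all $i$. If $\Phi$ is injective, then $H$ is a torsion free maximal Abelian subgroup of $\mathbb S/\mathbb F$.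

*Proof.* Lemma 2 gives $(f,g)$, which does not change if $\pi$ is changed at finitely many points. If $\rho$ has the pair $(f',g')$, then $\rho$ maps $W_i$ to $W_i$ up to finitely many points, so on $W_i$ we get $\pi\rho=^*\alpha_i^{f(i)}\beta_i^{g(i)}\alpha_i^{f'(i)}\beta_i^{g'(i)}=\alpha_i^{f(i)+f'(i)}\beta_i^{g(i)+g'(i)}$. So $\Phi$ is a homomorphism. The pair is zero iff $\pi=^*\mathrm{id}$ on every $W_i$, which is the description of the kernel. If $\Phi$ is injective, $H$ is isomorphic to a subgroup of a torsion free Abelian group. Since $H_0$ is Abelian, $H_0\le H$. If $A\supseteq H$ is Abelian, then $A$ commutes with $H_0$, so $A\le H$. $\square$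

**Lemma 4 (error-free orbits).** Let $a,\pi\in\mathbb S$ and let $C$ be an orbit of $a$ with $\pi ax=a\pi x$ for all $x\in C$. Then $\pi a^nx=a^n\pi x$ for all $x\in C$, $n\in\mathbb Z$; the set $\pi(C)$ is an orbit of $a$ of the same cardinality as $C$; and if $\pi(C)=C$, there is $k$ with $\pi=a^k$ on $C$. If $\pi a=^*a\pi$, all but finitely many orbits of $a$ are of this kind.

*Proof.* For $n\ge0$ use induction. For $n<0$ put $y=a^nx\in C$; then $\pi x=\pi a^{-n}y=a^{-n}\pi y$, so $\pi a^nx=\pi y=a^n\pi x$. Hence $\pi(C)$ is the orbit of $\pi x$, and $\pi$ is injective. If $\pi(C)=C$, fix $x\in C$ and $k$ with $\pi x=a^kx$; then $\pi a^nx=a^n\pi x=a^ka^nx$ for all $n$. The last claim holds since each error lies in one orbit. $\square$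

A natural attempt is now the following. Take an almost disjoint family $\{W_i:i\in I\}$ of infinite sets with $|I|=\aleph_1$, make each $W_i$ a plane, and let $H_0$ be generated by all $\alpha_i\mathbb F,\beta_i\mathbb F$. It is Abelian by Lemma 1. Let $H$ be its centralizer. If the family is maximal, then a kernel element $\pi\mathbb F$ has support almost disjoint from all $W_i$, so $\operatorname{supp}(\pi)$ is finite, $\Phi$ is injective, and $H$ is torsion free and maximal Abelian.

If $\aleph_1<\mathfrak a$, the attempt stops exactly here. The family cannot be maximal, so there is an infinite $D$ almost disjoint from every $W_i$. By Lemma 1, every permutation supported on $D$ has its class in $H$. Split $D$ into triples: the permutations exchanging the first two points of each triple, and the last two points of each triple, both have order 2 and do not commute mod $\mathbb F$. So $H$ has torsion and is not Abelian. Even for a maximal family there is a second concern: so far nothing bounds the number of pairs $(f,g)$ that occur, hence the size of $H$.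

## 4. Countably many planes: a common shift, and crossings

Both difficulties are visible, and curable, with countably many disjoint planes. Let $\mathbb N=\bigsqcup_{n<\omega}W_n$, each $W_n$ a plane with points $\langle m,k\rangle_n$ and shifts $\alpha_n,\beta_n$. Call $\{\langle m,k\rangle_n:k\in\mathbb Z\}$ the column $(n,m)$.

First let $H_0$ be generated by the classes of the $\alpha_n,\beta_n$ only. The set $D=\{\langle0,0\rangle_n:n<\omega\}$ is almost disjoint from all $W_n$, and the centralizer is not Abelian, as above.

Next add a common shift: let $a^0=\bigcup_n\alpha_n$ and add its class to the generators. It commutes with all $\alpha_n,\beta_n$. Its orbits are the columns. Suppose $\pi\mathbb F$ is in the new centralizer and $f=g=0$. All but finitely many columns $C$ are error-free in the sense of Lemma 4. In such a $C\subseteq W_n$ some point $y$ is fixed by $\pi$, because $\pi=^*\mathrm{id}$ on $W_n$; so $\pi((a^0)^ky)=(a^0)^k\pi y=(a^0)^ky$ for all $k$, and $\pi$ is the identity on $C$. The finitely many other columns each lie in some $W_n$, where $\pi$ moves finitely many points. So $\operatorname{supp}(\pi)$ is finite, $\Phi$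 is injective, and we have a torsion free maximal Abelian group. But for arbitrary $f,g\in\mathbb Z^\omega$ the permutation $\bigcup_n\alpha_n^{f(n)}\beta_n^{g(n)}$ commutes with all generators. The group is all of $\mathbb Z^\omega\times\mathbb Z^\omega$, of size continuum. The common shift has cured the kernel and not the size.

Finally, tie neighboring planes together. Let $a$ be $a^0$ with these values changed, for every $n$:
$$\langle0,-1\rangle_n\mapsto\langle1,0\rangle_{n+1},\qquad\langle1,-1\rangle_{n+1}\mapsto\langle0,0\rangle_n .$$
The orbit coming up column $(n,0)$ from below switches to the upper half of column $(n+1,1)$, and conversely. Each column is used at most once, so $a$ is a permutation. On $W_n$ it differs from $\alpha_n$ at no more than two points, so $a(W_n)=^*W_n$, and $a$ commutes mod $\mathbb F$ with $\alpha_n$ and $\beta_n$ by Lemma 1. Replace $a^0$ by $a$ among the generators.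

The kernel is still trivial: choose the point $y$ fixed by $\pi$ far out on a tail of the orbit; the finitely many exceptional orbits each lie in at most two planes. For the size, let $\pi\mathbb F$ be in the centralizer and choose $n_0$ so that every orbit of $a$ with a tail in some $W_n$, $n\ge n_0$, is error-free. For $n\ge n_0$ let $C_n$ be the orbit whose backward tail is in column $(n,0)$ and whose forward tail is in column $(n+1,1)$. By Lemma 4, $\pi(C_n)$ is an orbit of $a$, with backward tail in column $(n,g(n))$ and forward tail in column $(n+1,1+g(n+1))$. The only orbit leading from $W_n$ to $W_{n+1}$ is $C_n$. So $g(n)=g(n+1)=0$ and $\pi(C_n)=C_n$, whence $\pi=a^k$ on $C_n$ for some $k$. On the backward tail $a$ acts as $\alpha_n$ and $\pi$ as $\alpha_n^{f(n)}$, so $k=f(n)$; on the forward tail, $k=f(n+1)$. Thus $g$ has finite support and $f$ is eventually constant. There are only countably many such pairs.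

This suggests how to proceed in length $\omega_1$. Instead of a maximal almost disjoint family, use a $\subseteq^*$-increasing chain $\langle T_\xi:\xi<\omega_1\rangle$ such that every infinite set meets some $T_\xi$ in an infinite set; complements of a tower provide this. Put a plane on each $T_{\xi+1}\setminus T_\xi$, and for every limit $\lambda$ use a common shift $a_\lambda$ on $T_\lambda$ with crossings. The $a_\lambda$ must commute mod $\mathbb F$, and we will get this from coherence: $a_\mu=^*a_\lambda$ on $T_\lambda$ for $\lambda<\mu$. Keeping coherence and crossings together through limits of limits is the work of Sections 7 to 9.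

## 5. From towers to the consistency result

This section proves Theorem B, given Theorem A.

**Step 1: cardinal arithmetic yields a tower.** This step shows: if $2^{\aleph_1}>2^{\aleph_0}$, there is an $\omega_1$-tower. Build infinite sets $Y_s$ for $s\in2^{<\omega_1}$ with $Y_t\subseteq^*Y_s$ for $s\subseteq t$. Let $Y_{s^\frown0},Y_{s^\frown1}$ be disjoint infinite subsets of $Y_s$. For $s$ of limit length, let $Y_s$ be an infinite pseudointersection of the countably many $Y_{s\upharpoonright\xi}$, which exists since they are $\subseteq^*$-decreasing. Suppose that for every $x\in2^{\omega_1}$ the sequence $\langle Y_{x\upharpoonright\xi}:\xi<\omega_1\rangle$ had an infinite pseudointersection $Y_x$. If $x\ne y$ first differ at $\xi$ and $s=x\upharpoonright\xi$, then one of $Y_x,Y_y$ is almost contained in $Y_{s^\frown0}$ and the other in $Y_{s^\frown1}$, so $Y_x\cap Y_y$ is finite. Then the $Y_x$ are $2^{\aleph_1}$ distinct subsets of $\mathbb N$, contradicting $2^{\aleph_1}>2^{\aleph_0}$. So along some branch $x$ there is no infinite pseudointersection, and that branch is an $\omega_1$-tower.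

**Step 2: $\mathfrak b\le\mathfrak a$.** This step lets us make $\mathfrak a$ large by making $\mathfrak b$ large. Let $\mathcal A$ be an infinite almost disjoint family with $|\mathcal A|<\mathfrak b$; we show that it is not maximal. Take distinct $A_n\in\mathcal A$ $(n\in\mathbb N)$ and put $A_n'=A_n\setminus\bigcup_{i<n}A_i$, which is infinite. The $A_n'$ are pairwise disjoint. For $A\in\mathcal A\setminus\{A_n:n\in\mathbb N\}$ let $f_A(n)=\max(A\cap A_n')+1$, or $0$ if $A\cap A_n'=\emptyset$. Let $f$ eventually dominate all $f_A$, and choose $d_n\in A_n'$ with $d_n\ge f(n)$. The $d_n$ are distinct. For $k>n$ we have $d_k\in A_k'$, which is disjoint from $A_n$; so only $d_0,\dots,d_n$ can lie in $A_n$. If $d_n\in A$ then $d_n<f_A(n)$, which fails for large $n$ because then $d_n\ge f(n)\ge f_A(n)$. So the infinite set $\{d_n:n\in\mathbb N\}$ is almost disjoint from all members of $\mathcal A$.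

**Step 3: the model.** This step produces a model of $2^{\aleph_0}=\aleph_2<2^{\aleph_1}$ and $\mathfrak b>\aleph_1$. Start with a model of GCH and add $\aleph_3$ subsets of $\omega_1$ with countable conditions. This forcing is $\sigma$-closed, so it adds no reals and preserves $\omega_1$ and CH; by CH and the $\Delta$-system lemma it is $\aleph_2$-c.c., so it preserves all larger cardinals. In the extension CH holds and $2^{\aleph_1}\ge\aleph_3$.

Over this model take the finite support iteration of length $\omega_2$ of Hechler forcing. Recall that its conditions are pairs $(s,h)$ with $s$ a finite sequence of natural numbers and $h:\mathbb N\to\mathbb N$, and $(s',h')\le(s,h)$ iff $s'\supseteq s$, $h'\ge h$ pointwise, and $s'(i)\ge h(i)$ for $i\in\operatorname{dom}s'\setminus\operatorname{dom}s$. Conditions with the same $s$ are compatible, so it is c.c.c.; the union of the first coordinates in the generic filter is a function that eventually dominates every ground model function. Finite support iterations of c.c.c. forcings are c.c.c., so cardinals are preserved and $2^{\aleph_1}\ge\aleph_3$ still holds.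

By induction on $\theta<\omega_2$, the $\theta$th stage $P_\theta$ has a dense subset $D_\theta$ of size $\le\aleph_1$ and forces CH. Given $D_\theta$, there are at most $\aleph_1^{\aleph_0}=\aleph_1$ nice names for subsets of $\mathbb N$ built from $D_\theta$, by c.c.c. and CH; so $P_\theta$ forces CH. Then $P_\theta$ forces Hechler forcing to have size $\aleph_1$; fix names $\dot q_i$ $(i<\omega_1)$ enumerating it. Given $(p,\dot q)\in P_{\theta+1}$, some $p'\le p$ in $D_\theta$ and some $i$ satisfy $p'\Vdash\dot q=\dot q_i$, so $\{(p,\dot q_i):p\in D_\theta,\ i<\omega_1\}$ is dense in $P_{\theta+1}$. At a limit $\theta$, the union of the earlier dense sets (with trivial coordinates added) is dense since supports are finite, and it has size $\le\aleph_1$. In the same way the whole iteration has a dense subset of size $\le\aleph_2$. Counting nice names with $\aleph_2^{\aleph_0}=\aleph_2$ (which follows from CH) gives $2^{\aleph_0}\le\aleph_2$ in the final model.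

Each function $\mathbb N\to\mathbb N$ of the final model has a name using countably many conditions, hence lies in a model of some stage $\theta<\omega_2$. So any $\aleph_1$ functions lie in one intermediate model, and the next Hechler real dominates them. Thus $\mathfrak b\ge\aleph_2$. Hence $2^{\aleph_0}=\aleph_2<\aleph_3\le2^{\aleph_1}$ and, by Step 2, $\mathfrak a\ge\mathfrak b>\aleph_1$. By Step 1 there is an $\omega_1$-tower, and Theorem A gives the required subgroup. This proves Theorem B from Theorem A.

## 6. A tall chain and its planes

We now begin the proof of Theorem A. The purpose of this section is to turn a tower into the chain announced at the end of Section 4.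

Let $\langle Y_\xi:\xi<\omega_1\rangle$ be an $\omega_1$-tower. For each $\xi$ some $\eta>\xi$ has $Y_\xi\setminus Y_\eta$ infinite; otherwise $Y_\xi$ would be an infinite pseudointersection. In particular some $Y_{\rho_1}$ has infinite complement. Choose $\rho_{\gamma+1}>\rho_\gamma$ with $Y_{\rho_\gamma}\setminus Y_{\rho_{\gamma+1}}$ infinite, and let $\rho_\gamma=\sup_{1\le\delta<\gamma}\rho_\delta$ at limits $\gamma<\omega_1$. Put
$$T_0=\emptyset,\qquad T_\gamma=\mathbb N\setminus Y_{\rho_\gamma}\quad(1\le\gamma<\omega_1).$$

First, for $\eta<\xi<\omega_1$ we have $T_\eta\subseteq^*T_\xi$, and $T_\xi\setminus T_\eta$ is infinite, since it almost contains $T_{\eta+1}\setminus T_\eta$, which is infinite. Second, the chain is *tall*: for every infinite $D\subseteq\mathbb N$ there is $\gamma$ with $D\cap T_\gamma$ infinite. Indeed $D\setminus Y_\xi$ is infinite for some $\xi$. The $\rho_\gamma$ are strictly increasing, so $\rho_\gamma\ge\xi$ for some $\gamma\ge1$. Then $Y_{\rho_\gamma}\subseteq^*Y_\xi$, so $D\cap T_\gamma=D\setminus Y_{\rho_\gamma}$ almost contains $D\setminus Y_\xi$.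

Let $W_\xi=T_{\xi+1}\setminus T_\xi$, an infinite set. We record:
$$W_\zeta\subseteq^*T_\xi\ \text{ if }\zeta<\xi,\qquad W_\zeta\cap T_\eta\ \text{ is finite if }\zeta\ge\eta. \tag{1}$$
The first holds as $W_\zeta\subseteq T_{\zeta+1}\subseteq^*T_\xi$, the second as $T_\eta\subseteq^*T_\zeta$ and $W_\zeta\cap T_\zeta=\emptyset$. In particular, for $\zeta<\xi$ the set $W_\zeta\cap W_\xi$ is finite, since $W_\zeta\subseteq^*T_\xi$. Fix a bijection $(m,n)\mapsto\langle m,n\rangle_\xi$ from $\mathbb Z^2$ onto $W_\xi$, making $W_\xi$ a plane with shifts
$$\alpha_\xi\langle m,n\rangle_\xi=\langle m,n+1\rangle_\xi,\qquad\beta_\xi\langle m,n\rangle_\xi=\langle m+1,n\rangle_\xi,$$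
both the identity off $W_\xi$. The set $\{\langle m,n\rangle_\zeta:n\in\mathbb Z\}$ is called the column $(\zeta,m)$.

## 7. Permutations with ends, and the graph of ends

The common shifts, and the pieces from which they are assembled, live on differences $T_\xi\setminus T_\eta$. Let $\eta<\xi$ and $V=^*T_\xi\setminus T_\eta$. Then $V$ is infinite, and by (1)
$$W_\zeta\subseteq^*V\quad\text{for }\zeta\in[\eta,\xi). \tag{2}$$

**Definition ($[\eta,\xi)$-permutation).** An $[\eta,\xi)$-permutation of $V$ is a permutation $v$ of $V$ such that:

- (b) for every $\zeta\in[\eta,\xi)$, $v=^*\alpha_\zeta$ on $W_\zeta$;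
- (c) for every $x\in V$ there are $\zeta^\pm\in[\eta,\xi)$ and $m^\pm,k^\pm\in\mathbb Z$ with $v^n(x)=\langle m^+,n+k^+\rangle_{\zeta^+}$ for all large $n$ and $v^n(x)=\langle m^-,n+k^-\rangle_{\zeta^-}$ for all sufficiently negative $n$.

So every orbit climbs, finally, up one column, and comes, initially, up one column. For example, $\alpha_\zeta{\upharpoonright}W_\zeta$ is a $[\zeta,\zeta+1)$-permutation of $W_\zeta$. If the chain begins with $T_n=W_0\sqcup\dots\sqcup W_{n-1}$ and $T_\omega=\bigsqcup_nW_n$, then both $a^0$ and $a$ of Section 4 are $[0,\omega)$-permutations of $T_\omega$.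

By (c) all orbits are infinite. Columns in the same plane are disjoint, and different planes are almost disjoint, so the pairs $(\zeta^\pm,m^\pm)$ are unique. They depend only on the orbit of $x$; call them the $+$end and the $-$end of the orbit. An orbit with $+$end $(\zeta,m)$ contains $\langle m,n\rangle_\zeta$ for all large $n$, so different orbits have different $+$ends; similarly for $-$ends. Conversely, by (b) and (2), for $\zeta\in[\eta,\xi)$ and $|n|$ large we have $v\langle m,n\rangle_\zeta=\langle m,n+1\rangle_\zeta$. So every column $(\zeta,m)$ with $\zeta\in[\eta,\xi)$ is the $+$end of exactly one orbit and the $-$end of exactly one orbit.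

**Definition (straight column).** A column $(\zeta,m)$ with $\zeta\in[\eta,\xi)$ is straight for $v$ if it is contained in $V$ and $v=\alpha_\zeta$ on it. Then it is an orbit with both ends $(\zeta,m)$.

By (b) and (2) only finitely many points of $W_\zeta$ lie outside $V$ or satisfy $v\ne\alpha_\zeta$. So for each $\zeta$ all but finitely many columns $(\zeta,m)$ are straight.

**Definition (graph of ends).** The graph $L(v)$ has vertex set $[\eta,\xi)$; distinct $\zeta,\zeta'$ are adjacent iff some orbit of $v$ has $\{\zeta^-,\zeta^+\}=\{\zeta,\zeta'\}$.

Each orbit yields at most one edge, and straight columns yield none. For $a^0$ of Section 4 the graph has no edges; for $a$ it is the infinite path $0,1,2,\dots$.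

**Crossing.** This is the operation that adds an edge. Let $(\zeta,m)$ and $(\zeta',m')$ be straight for $v$, with $\zeta\ne\zeta'$. As orbits they are infinite and meet in a finite set, so they are distinct, hence disjoint. Redefine $v$ at two points:
$$\langle m,-1\rangle_\zeta\mapsto\langle m',0\rangle_{\zeta'},\qquad\langle m',-1\rangle_{\zeta'}\mapsto\langle m,0\rangle_\zeta. \tag{3}$$
Two values were interchanged, so the result is a permutation of $V$. Condition (b) survives since two values changed. The two straight orbits are replaced by one with $-$end $(\zeta,m)$ and $+$end $(\zeta',m')$ and one with $-$end $(\zeta',m')$ and $+$end $(\zeta,m)$, so (c) survives. All other orbits are unchanged, and the lost ones yielded no edge. So the result is an $[\eta,\xi)$-permutation of $V$ whose graph is $L(v)$ together with the edge $\zeta\zeta'$.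

## 8. Cutting a permutation down to a difference

At a limit $\lambda=\sup_n\xi_n$ we will want to restrict $a_{\xi_{n+1}}$ to (a set almost equal to) $T_{\xi_{n+1}}\setminus T_{\xi_n}$. Can a restriction be corrected at finitely many points to a permutation of the smaller set? Not always. The permutation $\tau$ of Section 1 maps each of the two lines to itself up to finitely many points, yet no permutation of line 1 agrees with $\tau$ on line 1 up to finitely many points, because by the count for one line it would need $c_1^+=c_1^-$. The obstruction is an integer.

For a partial injection $p$ of $Y$ into $Y$ with $Y\setminus\operatorname{dom}p$ and $Y\setminus\operatorname{ran}p$ finite, let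
$$\operatorname{ind}_Y(p)=|Y\setminus\operatorname{ran}p|-|Y\setminus\operatorname{dom}p|.$$
A permutation of $Y$ has index $0$. The part of $\tau$ on line 1 has full domain and misses $(0,1)$, so its index is $1$.

**Lemma 5 (index).** The index does not change when finitely many pairs are deleted from $p$, nor when finitely many points outside $\operatorname{dom}p\cup\operatorname{ran}p$ are added to $Y$ or removed from $Y$. If $Y=Y_1\sqcup Y_2$ and $p=p_1\sqcup p_2$ with $p_i$ a partial injection of $Y_i$ as above, then $\operatorname{ind}_Y(p)=\operatorname{ind}_{Y_1}(p_1)+\operatorname{ind}_{Y_2}(p_2)$.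

*Proof.* Deleting one pair increases both terms by 1. Adding or removing one point outside $\operatorname{dom}p\cup\operatorname{ran}p$ changes both terms by the same amount. Additivity is clear. $\square$

**Lemma 6 (cutting).** Let $\eta<\xi$. Let $a_\xi$ be a $[0,\xi)$-permutation of $T_\xi$, and $a_\eta$ a permutation of $T_\eta$ with $a_\xi=^*a_\eta$ on $T_\eta$. Let $V=^*T_\xi\setminus T_\eta$. Then there is an $[\eta,\xi)$-permutation $v$ of $V$ with $v=^*a_\xi$ on $V$, such that all but finitely many edges of the induced graph $L(a_\xi){\upharpoonright}[\eta,\xi)$ are edges of $L(v)$. If $L(a_\xi){\upharpoonright}[\eta,\xi)$ has finitely many components, $v$ can be chosen so that moreover $L(v)$ is connected.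

*Proof.*

**Step 1: few pairs cross the boundary.** We show that only finitely many pairs $(x,a_\xi(x))$, $x\in T_\xi$, have exactly one coordinate in $V$. Since $a_\xi=^*a_\eta$ on $T_\eta$, only finitely many $x\in T_\eta\cap T_\xi$ have $a_\xi(x)\notin T_\eta$. Since $a_\eta$ is a permutation of $T_\eta$, all but finitely many $y\in T_\eta$ have the form $y=a_\eta(x')=a_\xi(x')$ with $x'\in T_\eta\cap T_\xi$. For such $y$ the only $a_\xi$-preimage is $x'\in T_\eta$. So only finitely many $x\in T_\xi\setminus T_\eta$ have $a_\xi(x)\in T_\eta$. Thus finitely many pairs have exactly one coordinate in $T_\xi\setminus T_\eta$. Replacing $T_\xi\setminus T_\eta$ by $V$ changes the set by finitely many points, each occurring in at most two pairs.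

**Step 2: the index of the restriction is zero.** Here the existence of $a_\eta$ removes the obstruction. Let $p_1$ consist of the pairs $(x,a_\xi(x))$ with both coordinates in $T_\xi\cap T_\eta$, and $p_2$ of those with both coordinates in $T_\xi\setminus T_\eta$. By Step 1 (for the set $T_\xi\setminus T_\eta$), $p_1\sqcup p_2$ omits only finitely many pairs of $a_\xi$, so by Lemma 5
$$\operatorname{ind}_{T_\xi\cap T_\eta}(p_1)+\operatorname{ind}_{T_\xi\setminus T_\eta}(p_2)=\operatorname{ind}_{T_\xi}(a_\xi)=0. \tag{4}$$
Let $c$ be the set of pairs common to $p_1$ and $a_\eta$. For all but finitely many $x\in T_\eta$ we have $x\in T_\xi$ and $a_\xi(x)=a_\eta(x)\in T_\xi\cap T_\eta$. So $c$ omits only finitely many pairs of $a_\eta$ and of $p_1$. The finitely many points of $T_\eta\setminus T_\xi$ are outside $\operatorname{dom}c\cup\operatorname{ran}c$. By Lemma 5,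
$$\operatorname{ind}_{T_\xi\cap T_\eta}(p_1)=\operatorname{ind}_{T_\xi\cap T_\eta}(c)=\operatorname{ind}_{T_\eta}(c)=\operatorname{ind}_{T_\eta}(a_\eta)=0,$$
and by (4) $\operatorname{ind}_{T_\xi\setminus T_\eta}(p_2)=0$. Now let
$$v_0=\{(x,a_\xi(x)):x\in V\cap T_\xi,\ a_\xi(x)\in V\}.$$
The pairs common to $v_0$ and $p_2$ are those pairs of $a_\xi$ with both coordinates in $V\cap(T_\xi\setminus T_\eta)$. They omit finitely many pairs of $v_0$ and of $p_2$, because $V=^*T_\xi\setminus T_\eta$. Pass from $T_\xi\setminus T_\eta$ to $V$ by removing and adding finitely many points, none of which is in the domain or range of the common part. By Lemma 5, $V\setminus\operatorname{dom}v_0$ and $V\setminus\operatorname{ran}v_0$ are finite and $\operatorname{ind}_V(v_0)=0$.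

**Step 3: repair.** We turn $v_0$ into a permutation of $V$ with only infinite orbits, changing finitely many pairs. All orbits of $a_\xi$ are infinite. So the components of $v_0$ (chains of points of $V$ linked by pairs of $v_0$) are of four kinds: two-sided infinite orbits; $s$ finite paths, including single points; $r^-$ rays with a last but no first point; $r^+$ rays with a first but no last point. Points of $V\setminus\operatorname{dom}v_0$ are the last points, so $|V\setminus\operatorname{dom}v_0|=s+r^-$; likewise $|V\setminus\operatorname{ran}v_0|=s+r^+$. These numbers are finite and, by Step 2, equal. Hence $r^-=r^+$. If $r^\pm=0$ and $s>0$, there is a two-sided orbit since $V$ is infinite; delete one of its pairs, to get $r^\pm=1$. Now join the rays of the first kind to the rays of the second kind in pairs, the last point of one being mapped to the first point of the other, and insert all the finite paths, one after another, into one of the joints. This gives a permutation $v$ of $V$ that differs from $v_0$ by finitely many pairs and has only two-sided infinite orbits. So $v=^*a_\xi$ on $V$.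

**Step 4: $v$ is an $[\eta,\xi)$-permutation.** Property (b) is inherited from $a_\xi$ because $W_\zeta\subseteq^*V$ for $\zeta\in[\eta,\xi)$. For (c), take a half-orbit of $v$. Orbits are infinite and $v$ differs from $a_\xi$ at finitely many points, so it is eventually a half-orbit of $a_\xi$. Hence it finally runs through a column of some $W_\zeta$, $\zeta<\xi$, as (c) requires. It remains to see $\zeta\ge\eta$. The half-orbit is an infinite subset of $V$, and $V\cap T_\eta$ is finite, while $W_\zeta\subseteq^*T_\eta$ for $\zeta<\eta$ by (1). So $\zeta\ge\eta$.

**Step 5: edges.** We check that few edges are lost. Let $C$ be an $a_\xi$-orbit with both ends in $[\eta,\xi)$, meaning $\zeta^\pm\in[\eta,\xi)$. By (2) its two tails lie in $V$. If $C\not\subseteq V$, then $C$ contains a pair $(x,a_\xi(x))$ with exactly one coordinate in $V$; by Step 1 there are only finitely many such orbits. Otherwise $C$ is an orbit of $v_0$, and at most one such orbit was broken in Step 3. So all but finitely many such $C$ are orbits of $v$ with the same ends. Each edge of $L(a_\xi){\upharpoonright}[\eta,\xi)$ comes from such a $C$ and each $C$ yields at most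 one edge, so at most finitely many of these edges are missing from $L(v)$.

**Step 6: connectedness.** We reconnect the graph when possible. Suppose $L(a_\xi){\upharpoonright}[\eta,\xi)$ has finitely many components. Deleting an edge adds at most one component, so $L(v)$ also has finitely many. If $\zeta,\zeta'$ lie in different components of $L(v)$, cross a straight column at $\zeta$ with one at $\zeta'$. This changes two values, loses no edge, and lowers the number of components. After finitely many crossings the graph is connected, and the other properties of $v$ persist. $\square$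

## 9. Building $a_\xi$ along the chain

By recursion on $\xi<\omega_1$ we construct permutations $a_\xi$ of $T_\xi$ such that:

1. for $\xi>0$, $a_\xi$ is a $[0,\xi)$-permutation of $T_\xi$;
2. $a_\xi=^*a_\eta$ on $T_\eta$ for $\eta<\xi$;
3. $L(a_\xi){\upharpoonright}[\eta,\xi)$ has finitely many components for every $\eta<\xi$;
4. if $\lambda$ is a limit, then for every $\delta<\lambda$ there is $\mu\in[\delta,\lambda)$ with $L(a_\lambda){\upharpoonright}[\mu,\lambda)$ connected.

Item 4 is what the final argument uses. Item 3 is what the recursion can carry: coherence modulo finite sets may destroy finitely many edges, so connectedness itself would not survive, while "finitely many components" does, and Lemma 6 restores connectedness from it.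

**Step 1: $\xi=0$.** The recursion starts with $a_0=\emptyset$, a permutation of $T_0=\emptyset$.

**Step 2: successors.** Here we add one more plane to $a_\xi$. Let $S=T_\xi\cap T_{\xi+1}=^*T_\xi$, so $T_{\xi+1}=S\sqcup W_\xi$. If $\xi>0$, apply Lemma 6 with $\eta=0$ and $V=S$ (note $T_\xi\setminus T_0=T_\xi$). It gives a $[0,\xi)$-permutation $v$ of $S$ with $v=^*a_\xi$ on $S$ and with $L(v)$ containing all but finitely many edges of $L(a_\xi)$. If $\xi=0$, then $S=\emptyset$, and we put $v=\emptyset$. Let
$$a_{\xi+1}=v\cup\alpha_\xi{\upharpoonright}W_\xi .$$
Item 1: for $\zeta<\xi$ we have $W_\zeta\subseteq^*S$ and $a_{\xi+1}=v=^*\alpha_\zeta$ there up to finitely many points; for $\zeta=\xi$, (b) is clear. Every orbit is an orbit of $v$ or a column of $W_\xi$, so (c) holds. Item 2: $a_{\xi+1}=^*a_\xi$ on $T_\xi$ since $T_\xi=^*S$, and for $\eta<\xi$ we have $T_\eta\subseteq^*T_\xi$ and $a_\xi=^*a_\eta$ on $T_\eta$. Item 3: $L(a_{\xi+1})$ is $L(v)$ plus an isolated vertex $\xi$. For $\eta=\xi$ the induced graph is one vertex. For $\eta<\xi$, $L(v){\upharpoonright}[\eta,\xi)$ contains all but finitely many edges of $L(a_\xi){\upharpoonright}[\eta,\xi)$,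 which has finitely many components; so it has finitely many components, and the vertex $\xi$ adds one.

**Step 3: limits, the partition.** Let $\lambda<\omega_1$ be a limit. We first cut $T_\lambda$ into countably many pieces. Choose $0=\xi_0<\xi_1<\cdots$ with supremum $\lambda$. The sets
$$(T_\lambda\cap T_{\xi_{n+1}})\setminus\bigcup_{i\le n}T_{\xi_i}$$
are pairwise disjoint: for $i<n$ the $i$th is contained in $T_{\xi_{i+1}}$, which is removed from the $n$th. The $n$th is $=^*T_{\xi_{n+1}}\setminus T_{\xi_n}$, because $T_{\xi_{n+1}}\subseteq^*T_\lambda$ and $T_{\xi_i}\subseteq^*T_{\xi_n}$ for $i\le n$. Distribute the remaining countably many points of $T_\lambda$ to these sets, at most one to each. This gives a partition $T_\lambda=\bigsqcup_nV_n$ with $V_n=^*T_{\xi_{n+1}}\setminus T_{\xi_n}$.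

**Step 4: limits, the pieces and the crossings.** Now we put a connected piece on each $V_n$ and tie consecutive pieces together, as in Section 4. By Lemma 6 applied to $\xi_n<\xi_{n+1}$, with items 1, 2 and 3 for $\xi_{n+1}$, there is a $[\xi_n,\xi_{n+1})$-permutation $v_n$ of $V_n$ with $v_n=^*a_{\xi_{n+1}}$ on $V_n$ and with $L(v_n)$ connected and containing all but finitely many edges of $L(a_{\xi_{n+1}}){\upharpoonright}[\xi_n,\xi_{n+1})$. Choose $m_n\ne m_n'$ such that the columns $(\xi_n,m_n)$ and $(\xi_n,m_n')$ are straight for $v_n$. Let $a_\lambda$ be obtained from $\bigcup_nv_n$ by crossing $(\xi_n,m_n)$ with $(\xi_{n+1},m_{n+1}')$, as in (3), for all $n$. The columns used are pairwise disjoint orbits (those with different $n$ lie in different $V_n$), and each is used at most once; so $a_\lambda$ is a permutation of $T_\lambda$. At most two values are changed on each $V_n$, so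
$$a_\lambda=^*v_n\quad\text{on }V_n\ \text{ for every }n. \tag{5}$$

**Step 5: limits, verification.** We check the four items.

Item 1. Every orbit of $a_\lambda$ is an orbit of some $v_n$ or one of the crossed orbits, so (c) holds. If $\zeta\in[\xi_n,\xi_{n+1})$, then $W_\zeta\subseteq^*V_n$ and $a_\lambda=^*v_n=^*\alpha_\zeta$ on $W_\zeta$, so (b) holds.

Item 2. Given $\eta<\lambda$, take $n$ with $\eta\le\xi_{n+1}$. Then $T_\eta\subseteq^*T_{\xi_{n+1}}=^*V_0\cup\dots\cup V_n$. On $V_i$ with $i\le n$ we have $a_\lambda=^*v_i=^*a_{\xi_{i+1}}=^*a_{\xi_{n+1}}$, the last since $V_i\subseteq^*T_{\xi_{i+1}}$. So $a_\lambda=^*a_{\xi_{n+1}}$ on $T_{\xi_{n+1}}$, and $a_{\xi_{n+1}}=^*a_\eta$ on $T_\eta$ (trivially if $\eta=\xi_{n+1}$).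

Item 4. Edges of $L(v_i)$ come from orbits that are not straight columns, and these are still orbits of $a_\lambda$ with the same ends. The crossings add the edges $\xi_i\xi_{i+1}$. So $L(a_\lambda){\upharpoonright}[\xi_n,\lambda)$ contains the connected graphs $L(v_i)$ on $[\xi_i,\xi_{i+1})$ and the edges $\xi_i\xi_{i+1}$ for all $i\ge n$; it is connected. Given $\delta<\lambda$, take $\mu=\xi_n\ge\delta$.

Item 3. Let $\xi_n\le\eta<\xi_{n+1}$. The set $[\xi_{n+1},\lambda)$ is connected in $L(a_\lambda)$. On $[\eta,\xi_{n+1})$, $L(a_\lambda)$ contains the edges of $L(v_n)$, hence all but finitely many edges of $L(a_{\xi_{n+1}}){\upharpoonright}[\eta,\xi_{n+1})$, which has finitely many components by item 3 for $\xi_{n+1}$. So $L(a_\lambda){\upharpoonright}[\eta,\lambda)$ has finitely many components.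

This completes the recursion.

## 10. The centralizer has size $\aleph_1$

Let $H_0\le\mathbb S/\mathbb F$ be generated by the classes of $\alpha_\xi,\beta_\xi$ $(\xi<\omega_1)$ and of $a_\lambda$ $(\lambda<\omega_1$ a limit$)$, with $a_\lambda$ extended by the identity off $T_\lambda$. Let $H$ be the centralizer of $H_0$ in $\mathbb S/\mathbb F$.

**Step 1: $H_0$ is Abelian.** This is needed for Lemma 3, and it is where coherence is used. The planes are pairwise almost disjoint, so Lemma 1 covers $\alpha_\xi,\beta_\xi$ against $\alpha_\zeta,\beta_\zeta$ for $\xi\ne\zeta$. By (1) it also covers $a_\lambda$ against $\alpha_\zeta,\beta_\zeta$ for $\zeta\ge\lambda$. Clearly $\alpha_\xi$ and $\beta_\xi$ commute. If $\zeta<\lambda$, then $a_\lambda=^*\alpha_\zeta$ on $W_\zeta$, so $a_\lambda(W_\zeta)=^*W_\zeta$. For $q\in\{\alpha_\zeta,\beta_\zeta\}$ we get $a_\lambda q=^*\alpha_\zeta q=q\alpha_\zeta=^*qa_\lambda$ on $W_\zeta$, and Lemma 1 with $Y=W_\zeta$ applies. If $\lambda<\mu$ are limits, then $a_\mu=^*a_\lambda$ on $T_\lambda$, so $a_\mu(T_\lambda)=^*T_\lambda$ and $a_\mu a_\lambda=^*a_\lambda a_\lambda=^*a_\lambda a_\mu$ on $T_\lambda$.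 Lemma 1 with $q=a_\lambda$, $Y=T_\lambda$, $p=a_\mu$ applies.

By Lemma 3 with $I=\omega_1$ we have the homomorphism $\Phi:H\to\mathbb Z^{\omega_1}\times\mathbb Z^{\omega_1}$. From now on let $\pi\mathbb F\in H$ and $\Phi(\pi\mathbb F)=(f,g)$, so that for every $\zeta<\omega_1$
$$\pi=^*\alpha_\zeta^{f(\zeta)}\beta_\zeta^{g(\zeta)}\quad\text{on }W_\zeta. \tag{6}$$

**Step 2: how $\pi$ moves orbits.** This step records the one computation used below. Let $\lambda<\omega_1$ be a limit. Call an orbit $C\subseteq T_\lambda$ of $a_\lambda$ *good* if $\pi a_\lambda x=a_\lambda\pi x$ for all $x\in C$. By Lemma 4, all but finitely many orbits are good, and if $C$ is good, $\pi(C)$ is an infinite orbit of $a_\lambda$. Points outside $T_\lambda$ are fixed by $a_\lambda$, so $\pi(C)\subseteq T_\lambda$. Let $C$ have ends $(\zeta^\pm,m^\pm)$, and let $x\in C$. For large $n$, $a_\lambda^n\pi x=\pi a_\lambda^nx=\pi\langle m^+,n+k^+\rangle_{\zeta^+}$, and by (6) this is $\langle m^++g(\zeta^+),\,n+k^++f(\zeta^+)\rangle_{\zeta^+}$ for all large $n$. The same holds at the other end. So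
$$\pi(C)\ \text{ has ends }\ (\zeta^\pm,\ m^\pm+g(\zeta^\pm)). \tag{7}$$

**Step 3: $g$ vanishes and $f$ is constant below each limit.** We show that for every limit $\lambda<\omega_1$ there is $\mu<\lambda$ with $g=0$ on $[\mu,\lambda)$ and $f$ constant on $[\mu,\lambda)$. There are finitely many non-good orbits of $a_\lambda$ in $T_\lambda$. By item 4 choose $\mu<\lambda$ larger than all ordinals $\zeta^\pm$ occurring in their ends, with $L(a_\lambda){\upharpoonright}[\mu,\lambda)$ connected. Let $\zeta\in[\mu,\lambda)$; every orbit with an end at $\zeta$ is good.

Let $M^+$ be the set of $m$ such that the orbit with $+$end $(\zeta,m)$ has its $-$end at some $\zeta'\ne\zeta$, and let $M^-$ be the set of $m$ such that the orbit with $-$end $(\zeta,m)$ has its $+$end at some $\zeta'\ne\zeta$. Both are finite, since all but finitely many columns of $W_\zeta$ are straight. One of them is nonempty, since $\zeta$ is not isolated in a connected graph with more than one vertex. If $m\in M^+$ is witnessed by $C$, then by (7) the orbit $\pi(C)$ has $+$end $(\zeta,m+g(\zeta))$ and its $-$end at the same $\zeta'\ne\zeta$. So $M^++g(\zeta)\subseteq M^+$;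 likewise $M^-+g(\zeta)\subseteq M^-$. A nonempty finite set of integers is not mapped into itself by a nonzero translation. Hence $g(\zeta)=0$.

Now let $C$ be an orbit with ends at $\zeta\ne\zeta'$, both in $[\mu,\lambda)$. Then $C$ is good, and by (7) and $g=0$, $\pi(C)$ has the same $+$end as $C$. Different orbits have different $+$ends, so $\pi(C)=C$. By Lemma 4, $\pi=a_\lambda^k$ on $C$ for some $k$. On the tail of $C$ in $W_\zeta$, $a_\lambda^k$ raises the second coordinate by $k$, while by (6) $\pi$ raises it by $f(\zeta)$; so $k=f(\zeta)$. The other tail gives $k=f(\zeta')$. Thus $f$ takes equal values at the ends of every edge of the connected graph $L(a_\lambda){\upharpoonright}[\mu,\lambda)$, and is constant on $[\mu,\lambda)$.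

**Step 4: there are at most $\aleph_1$ pairs $(f,g)$.** This bounds the image of $\Phi$. The set $\{\zeta:g(\zeta)\ne0\}$ is finite: otherwise the supremum $\lambda$ of its first $\omega$ elements is a limit, and $g$ is nonzero at points arbitrarily high below $\lambda$, contradicting Step 3. Let $J$ be the set of $\zeta>0$ such that $f$ is not constant on $[\mu,\zeta]$ for any $\mu<\zeta$. If $J$ were infinite, let $\lambda$ be the supremum of a strictly increasing $\omega$-sequence from $J$. By Step 3, $f$ is constant on some $[\mu,\lambda)$. Any $\zeta\in J\cap(\mu,\lambda)$ then has $f$ constant on $[\mu,\zeta]$, a contradiction. So $J$ is finite.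

Moreover $f$ is determined by $J$ and $f{\upharpoonright}(J\cup\{0\})$. Suppose $f,f'$ have the same data and $\zeta$ is the least point where they differ. Then $\zeta\notin J\cup\{0\}$, so $f$ is constant on some $[\nu,\zeta]$ and $f'$ on some $[\nu',\zeta]$ with $\nu,\nu'<\zeta$. For $\theta=\max(\nu,\nu')<\zeta$ we get $f(\zeta)=f(\theta)=f'(\theta)=f'(\zeta)$, a contradiction. There are $\aleph_1$ finite subsets of $\omega_1$, each with countably many assignments of integers; so there are at most $\aleph_1$ possible $f$ and at most $\aleph_1$ possible $g$.

**Step 5: $\Phi$ is injective.** Here tallness is used. Let $f=g=0$, and let $\lambda$ be a limit. By (7), every good orbit $C$ of $a_\lambda$ in $T_\lambda$ has the same ends as $\pi(C)$, so $\pi(C)=C$ and, by Lemma 4, $\pi=a_\lambda^k$ on $C$ for some $k$. By (6) $\pi$ is the identity on a tail of $C$; as $C$ is infinite, $k=0$ and $\pi=\mathrm{id}$ on $C$. The finitely many other orbits in $T_\lambda$ are each, up to finitely many points, contained in $W_{\zeta^-}\cup W_{\zeta^+}$ for their ends $\zeta^\pm$, and $\pi=^*\mathrm{id}$ there by (6). So $\operatorname{supp}(\pi)\cap T_\lambda$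 is finite. For any $\xi<\omega_1$ take a limit $\lambda>\xi$; since $T_\xi\subseteq^*T_\lambda$, $\operatorname{supp}(\pi)\cap T_\xi$ is finite. By tallness an infinite set meets some $T_\xi$ in an infinite set. So $\operatorname{supp}(\pi)$ is finite, i.e. $\pi\in\mathbb F$.

**Step 6: end of the proof of Theorem A.** By Steps 1 and 5 and Lemma 3, $H$ is torsion free and maximal among all Abelian subgroups of $\mathbb S/\mathbb F$. By Steps 4 and 5, $|H|\le\aleph_1$. The classes of the $\beta_\zeta$, $\zeta<\omega_1$, lie in $H_0\le H$, and they are distinct because the supports $W_\zeta$ are infinite and pairwise almost disjoint. So $|H|=\aleph_1$. This proves Theorem A and, with Section 5, Theorem B. $\blacksquare$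

## 11. No uncountable example smaller than $\mathfrak p$

This section proves Theorem C. Let $H$ be an uncountable torsion free maximal Abelian subgroup of $\mathbb S/\mathbb F$. Since $\mathfrak p\le\mathfrak c$, we may assume $|H|<\mathfrak c$. By maximality, every element of $\mathbb S/\mathbb F$ commuting with $H$ lies in $H$. A *lift* of $h\in H$ is a permutation in the class $h$; cycles are orbits. The plan is to find, from $H$, a family of $|H|$ sets witnessing $\mathfrak p\le|H|$: complements of supports of suitable lifts.

**Step 1: good lifts.** We show that each $h\in H$ has a lift $\hat h\in\mathbb S$ all of whose cycles are infinite or trivial. Let $\tilde h$ be any lift, and $Y_n$ the union of its $n$-cycles, $1\le n<\omega$. For $A\subseteq\{2,3,\dots\}$ let $\pi_A=\tilde h$ on $\bigcup_{n\in A}Y_n$ and the identity elsewhere.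

We claim that $\pi_A$ commutes mod $\mathbb F$ with any lift $\tilde g$ of any $g\in H$. Call $x$ an error if $\tilde g\tilde hx\ne\tilde h\tilde gx$; there are finitely many errors. Let $C$ be an $\tilde h$-cycle without errors. By Lemma 4, $\tilde g$ maps $C$ onto an $\tilde h$-cycle of the same length. If this length is in $A$, then for $x\in C$ we have $\pi_A\tilde gx=\tilde h\tilde gx=\tilde g\tilde hx=\tilde g\pi_Ax$. If not, $\pi_A\tilde gx=\tilde gx=\tilde g\pi_Ax$. The finite cycles containing errors have finitely many points altogether. There are finitely many infinite cycles containing errors, and all but finitely many of their points lie in half-cycles without errors. On a forward half-cycle $\{\tilde h^nx:n\ge0\}$ without errors, $\tilde g\tilde h^nx=\tilde h^n\tilde gx$ for $n\ge0$, so $\tilde gx$ has infinitely many images and its cycle is infinite. On a backward half-cycle $\{\tilde h^{-n}x:n\ge0\}$ without errors, $\tilde g\tilde h^{-n}x=\tilde h^{-n}\tilde gx$ for $n\ge0$, with the same conclusion. So for $y$ in these half-cycles, $y$ and $\tilde gy$ lie in infinite cycles, and $\pi_A\tilde gy=\tilde gy=\tilde g\pi_Ay$. This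 proves the claim.

Hence $\pi_A\mathbb F\in H$ for every $A$. Let $M=\{n\ge2:Y_n\ne\emptyset\}$. Suppose $M$ were infinite. For $A,A'\subseteq M$ with $A\triangle A'$ infinite, $\pi_A$ and $\pi_{A'}$ differ at every point of $Y_n$ for each $n\in A\triangle A'$, so their classes differ. There are $\mathfrak c$ subsets of $M$ with pairwise infinite symmetric difference, so $|H|\ge\mathfrak c$, a contradiction. So $M$ is finite, and a power of $\pi_M$ is the identity. Since $H$ is torsion free, $\pi_M\in\mathbb F$, so $\operatorname{supp}(\pi_M)=\bigcup_{n\in M}Y_n$ is finite. Change $\tilde h$ to the identity on this set to get $\hat h$.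

Fix such lifts $\hat h$ $(h\in H)$ and put $X_h=\operatorname{supp}(\hat h)$.

**Step 2: the supports catch every infinite set.** We show that every infinite $D$ has infinite intersection with some $X_h$. Otherwise, by Lemma 1, all permutations supported on $D$ commute with $H$ mod $\mathbb F$, so their classes lie in $H$. But some of them do not commute mod $\mathbb F$: split $D$ into triples, and exchange the first two, respectively the last two, points of each triple.

**Step 3: no finite union of supports is cofinite.** This is the main point, and we prove it in several parts. Suppose $N=X_{h_1}\cup\dots\cup X_{h_k}$ is cofinite.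

*Reduction to $N=\mathbb N$.* Extension by the identity gives an injective homomorphism from the permutations of $N$ modulo finite support to $\mathbb S/\mathbb F$. It is onto. Indeed, let $\pi\in\mathbb S$ and $E=\mathbb N\setminus N$, a finite set. The points of $N$ mapped out of $N$ form $N\cap\pi^{-1}(E)$, and the points of $N$ not hit from $N$ form $N\cap\pi(E)$. Their numbers are $|E|-|E\cap\pi^{-1}(E)|$ and $|E|-|E\cap\pi(E)|$, which are equal since $\pi$ maps $E\cap\pi^{-1}(E)$ onto $\pi(E)\cap E$. So $\pi$ can be changed at finitely many points to a permutation that maps $N$ onto $N$ and is the identity on $E$. The $\hat h_i$ are the identity on $E$ already. Hence we may discard $E$, relabel $N$ as $\mathbb N$, and assume $\mathbb N=\bigcup_{i\le k}X_{h_i}$.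

*A rigid group of exact lifts.* Let
$$P=\{p\in\mathbb S:\ p\mathbb F\in H,\ p\hat h_i=\hat h_ip\ \text{ for all }i\le k\},$$
a subgroup of $\mathbb S$. It has three properties.

- (i) $P\cap\mathbb F=\{1\}$. If $p\in P$ moves $x\in X_{h_i}$, then $p\hat h_i^nx=\hat h_i^npx\ne\hat h_i^nx$ for all $n$, so $p$ moves the whole infinite $\hat h_i$-cycle of $x$.
- (ii) $P$ is Abelian, because commutators of elements of $P$ lie in $P$ and, as $H$ is Abelian, in $\mathbb F$; use (i).
- (iii) The image $H^0$ of $P$ in $H$ has countable index. For each $g\in H$ choose a lift $\tilde g$. The vector $(\tilde g\hat h_i\tilde g^{-1}\hat h_i^{-1})_{i\le k}$ lies in $\mathbb F^k$, as $H$ is Abelian. If $g,g'$ give the same vector, then $\tilde g\hat h_i\tilde g^{-1}=\tilde g'\hat h_i\tilde g'^{-1}$ for all $i$, so $\tilde g'^{-1}\tilde g$ commutes with all $\hat h_i$ and lies in $P$, i.e. $g\in g'H^0$. And $\mathbb F^k$ is countable.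

*A decreasing sequence of uncountable groups.* By (iii), since $H$ is uncountable, so are $H^0$ and $P$, and $H=\bigcup_{j\ge1}(g_j\mathbb F)H^0$ for some $g_1,g_2,\dots\in\mathbb S$ with $g_j\mathbb F\in H$. Let
$$P_j=\{p\in P:p\text{ commutes exactly with }g_1,\dots,g_j\},\qquad P_0=P.$$
If $p,p'\in P$ give the same vector $(pg_ip^{-1}g_i^{-1})_{i\le j}\in\mathbb F^j$, then $pg_ip^{-1}=p'g_ip'^{-1}$ for $i\le j$, so $p'^{-1}p\in P_j$. So $P_j$ has countable index in $P$ and is uncountable. Clearly $P_0\supseteq P_1\supseteq\cdots$.

*Elements fixing more and more points.* Starting from $A_0=\emptyset$, recursively choose finite sets $A_0\subseteq A_1\subseteq\cdots$, elements $1\ne u_j\in P_j$ and points $x_j$ such that $u_j$ fixes $A_j$ pointwise, $u_j(x_j)\ne x_j$, and $A_{j+1}=A_j\cup\{j,x_j\}$. This is possible: there are only countably many functions $A_j\to\mathbb N$, so two distinct elements $p,p'$ of the uncountable group $P_j$ agree on $A_j$, and $u_j=p'^{-1}p$ serves. Note $\bigcup_jA_j=\mathbb N$.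

*Infinite products.* For $D\subseteq\mathbb N$ define
$$z_D(x)=\Big(\prod_{i<j,\,i\in D}u_i\Big)(x)\qquad\text{for }x\in A_j. \tag{8}$$
This does not depend on $j$: the $u_i$ commute by (ii), and for $i\ge j$ the factor $u_i$ fixes $A_i\supseteq A_j$ pointwise. It is defined on $\bigcup_jA_j=\mathbb N$. It is injective, because any two points lie in a common $A_j$. It is onto: given $y\in A_j$, let $q=\prod_{i<j,\,i\in D}u_i$ and $w=q^{-1}(y)$. For $i\ge j$, $u_iw=q^{-1}u_iy=q^{-1}y=w$. Choosing $l\ge j$ with $w\in A_l$, (8) gives $z_D(w)=q(w)=y$. So $z_D\in\mathbb S$.

*The class of $z_D$ is in $H$.* If $r\in\mathbb S$ commutes exactly with all $u_i$, $i\in D$, then $r$ commutes exactly with $z_D$: given $x$, take $l$ with $x,r(x)\in A_l$; then $z_Dr(x)=\prod_{i<l,\,i\in D}u_i\,r(x)=r\prod_{i<l,\,i\in D}u_i(x)=rz_D(x)$. So $z_D$ commutes exactly with $P$ (by (ii)) and with all $\hat h_i$ (since $u_i\in P$). For $m\ge1$ let $D\setminus m=\{i\in D:i\ge m\}$. Evaluating (8) at points of $A_j$, $j\ge m$, gives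
$$z_D=\Big(\prod_{i<m,\,i\in D}u_i\Big)z_{D\setminus m}.$$
The second factor commutes exactly with $g_m$, since $u_i\in P_i\subseteq P_m$ for $i\ge m$. The first factor lies in $P$, so its class is in $H$ and commutes with $g_m\mathbb F$. Thus $z_D\mathbb F$ commutes with $H^0$ and with every $g_m\mathbb F$, hence with $H$. So $z_D\mathbb F\in H$, and as $z_D$ commutes exactly with the $\hat h_i$, $z_D\in P$.

*Too many classes.* Let $D\ne D'$, let $j$ be the least element of $D\triangle D'$, say $j\in D$, and let $q=\prod_{i<j,\,i\in D}u_i$. Since $x_j\in A_{j+1}$, (8) gives $z_D(x_j)=qu_j(x_j)\ne q(x_j)=z_{D'}(x_j)$. So $z_{D'}^{-1}z_D$ is a nontrivial element of $P$, and by (i) it is not in $\mathbb F$. Hence the classes $z_D\mathbb F$, $D\subseteq\mathbb N$, are distinct elements of $H$, and $|H|\ge\mathfrak c$, a contradiction. This proves the claim of Step 3.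

**Step 4: end of the proof of Theorem C.** We read off the bound. By Step 3, all finite intersections of members of $\{\mathbb N\setminus X_h:h\in H\}$ are infinite. An infinite pseudointersection $D$ of this family would have $D\cap X_h$ finite for all $h$, contradicting Step 2. Hence $|H|\ge\mathfrak p$. In particular, if some uncountable $H$ has $|H|=\aleph_1$, then $\mathfrak p=\aleph_1$, as $\mathfrak p\ge\aleph_1$. Conversely, $\mathfrak p=\aleph_1$ implies $\mathfrak t=\aleph_1$ (a classical theorem of Rothberger, now a special case of the Malliaris–Shelah theorem $\mathfrak p=\mathfrak t$), and Theorem A gives a torsion free maximal Abelian subgroup of size $\aleph_1$. $\blacksquare$
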